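\title{The support of the Green current of a H\'enon-type map in higher dimension}

\begin{abstract}
Let $f$ be a H\'enon-type map of $\mathbb{C}^k$, $k\ge 3$, whose indeterminacy set has dimension $k-p-1$. Let $\mathcal{K}(f)$ be the set of points with bounded forward orbit and $T_+^p$ the Green current of bidegree $(p,p)$. We settle two questions of Dinh and Sibony on the support of $T_+^p$. The closure of every non-degenerate holomorphic image of $\mathbb{C}^{k-p}$ in $\mathcal{K}(f)$ contains this support for all $f$ if and only if $p=k-1$, and the support equals $\partial\mathcal{K}(f)$ for all $f$ if and only if $p=1$. The counterexamples are iterates of quadratic shift-like maps. For the first question we place a thin Fatou--Bieberbach domain inside a stable manifold; for the second we find a box on which the Green function is pluriharmonic wherever it is positive.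
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The two questions}
Let $k\ge 3$. We use homogeneous coordinates $[x:t]$ on $\mathbb{P}^k$, so that $\mathbb{C}^k=\{t\ne0\}$ and $H_\infty=\{t=0\}$ is the hyperplane at infinity. A polynomial automorphism $g$ of $\mathbb{C}^k$ of degree $d$ extends to the meromorphic map $[x:t]\mapsto[t^dg(x/t):t^d]$ of $\mathbb{P}^k$. The components have no common factor (it would be a power of $t$), so the indeterminacy set is their common zero set,
\begin{equation}\label{eq:indet}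
I(g)=\{[x:0] : g_d(x)=0\}\subset H_\infty ,
\end{equation}
where $g_d$ is the homogeneous part of degree $d$ of $g$.

A \emph{H\'enon-type map} is a polynomial automorphism $f$ of $\mathbb{C}^k$ of degree $d\ge2$ such that $I_+=I(f)$ and $I_-=I(f^{-1})$ are non-empty and disjoint. There is then an integer $1\le p\le k-1$ with $\dim I_+=k-p-1$ and $\dim I_-=p-1$. Throughout the paper
\[
m=k-p .
\]
Let $\mathcal{K}(f)\subset\mathbb{C}^k$ be the set of points whose forward orbit is bounded. Closures and boundaries are taken in $\mathbb{P}^k$. The Green $(1,1)$-current of $f$ is $T_+=\lim_{n\to\infty}d^{-n}(f^n)^*\omega_{FS}$, where $\omega_{FS}$ is the Fubini--Study form, and the \emph{dynamical Green current} of bidimension $(m,m)$ is the positive closed current $T_+^p$ of bidegree $(p,p)$. It is known that $\operatorname{supp}T_+^p\subset\partial\mathcal{K}(f)$. A holomorphic map $\tau:\mathbb{C}^m\to\mathbb{C}^k$ is \emph{non-degenerate} if its differential has rank $m$ at some point. Dinh and Sibony \cite{DS-survey} pose the following as an open problem.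

\begin{description}
\item[Question 1.] If $\tau:\mathbb{C}^{m}\to\mathcal{K}(f)$ is holomorphic and non-degenerate, does $\overline{\tau(\mathbb{C}^{m})}$ contain $\operatorname{supp}T_+^p$?
\item[Question 2.] Is $\operatorname{supp}T_+^p$ equal to $\partial\mathcal{K}(f)$?
\end{description}
We decide, for each pair $(k,p)$, whether each property holds for every H\'enon-type map with these invariants.

\subsection{What one would guess}
On $\mathbb{C}^k$ the current $T_+$ is $dd^cG$, where $G\ge0$ measures the rate at which an orbit escapes and vanishes exactly on $\mathcal{K}(f)$. The set $\overline{\mathcal{K}(f)}$ is rigid: $T_+^p$ is the only positive closed $(p,p)$-current of mass $1$ that it supports \cite{DS-acta}. So if one can average the images under $\tau$ of large pieces of $\mathbb{C}^m$ and obtain a closed current in the limit, the limit is $T_+^p$ and the answer to Question 1 is yes. For $m=1$ Ahlfors' construction does this, and one is tempted to guess yes in general.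

For Question 2 and $p=1$ the minimum principle gives yes. A degenerate model shows what can go wrong when $p\ge2$. Consider the non-invertible map
\begin{equation}\label{eq:model}
Q(x)=(0,\dots,0,x_{m+1}^2,\dots,x_k^2).
\end{equation}
Its iterates have the same form with exponent $2^n$, so the set of bounded orbits is $\mathbb{C}^m\times\overline{\mathbb{D}}^{\,p}$, with $\mathbb{D}$ the unit disc, and the escape rate is $G_Q=\max_{i>m}\log^+|x_i|$. Near a boundary point with $|x_k|=1$ and $|x_i|<1$ for $m<i<k$ we have $G_Q=\log^+|x_k|$, a function of one variable, and $(dd^cG_Q)^2=0$ there (see Lemma~\ref{lem:square}). For $p\ge2$ the current $(dd^cG_Q)^p$ therefore misses these faces of the boundary. We show that this persists for automorphisms. For Question 1 the model is misleading: each fiber $\mathbb{C}^m\times\{v\}$ with $v\in\overline{\mathbb{D}}^{\,p}$ carries its own closed current, contrary to the rigidity of H\'enon-type maps. A counterexample to Question 1 needs a mechanism compatible with rigidity.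

\subsection{Results}

\begin{theorem}\label{thm:avoid}
Let $k\ge3$ and $1\le p\le k-2$. There is a H\'enon-type map $f$ on $\mathbb{C}^k$ with this $p$ such that for every compact set $X\subset\mathbb{C}^k$ there is an injective holomorphic immersion $\tau:\mathbb{C}^{k-p}\to\mathcal{K}(f)$ with $\tau(\mathbb{C}^{k-p})\cap X=\emptyset$. In particular $\overline{\tau(\mathbb{C}^{k-p})}\not\supset\operatorname{supp}T_+^p$ for suitable $\tau$.
\end{theorem}

\begin{theorem}\label{thm:box}
Let $k\ge3$ and $2\le p\le k-1$. There are a H\'enon-type map $f$ on $\mathbb{C}^k$ with this $p$ and an open set $B\subset\mathbb{C}^k$ with $B\cap\partial\mathcal{K}(f)\neq\emptyset$ and $T_+^2=0$ on $B$. Hence $T_+^p=0$ on $B$ and $\operatorname{supp}T_+^p\subsetneq\partial\mathcal{K}(f)$.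
\end{theorem}

These ranges of $p$ are sharp.

\begin{theorem}\label{thm:sharp}
Let $k\ge 3$ and let $f$ be any H\'enon-type map on $\mathbb{C}^k$.
\begin{enumerate}
\item[(a)] If $p=k-1$, then $\overline{\tau(\mathbb{C})}\supset\operatorname{supp}T_+^p$ for every non-degenerate holomorphic map $\tau:\mathbb{C}\to\mathcal{K}(f)$.
\item[(b)] If $p=1$, then $\operatorname{supp}T_+=\partial\mathcal{K}(f)$.
\end{enumerate}
\end{theorem}

Thus Question 1 has a positive answer for all $f$ if and only if $p=k-1$, and Question 2 if and only if $p=1$. Since $k\ge3$, the two cases never coincide.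

Section~\ref{sec:background} collects the facts we use, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}. The maps that serve as counterexamples are introduced in Section~\ref{sec:shift}. Theorem~\ref{thm:box} is proved in Section~\ref{sec:box}. Theorem~\ref{thm:avoid} rests on a statement about sparse subsets of $\mathbb{C}^m$, free of dynamics (Section~\ref{sec:sparse}), and on a coding argument on a stable manifold (Section~\ref{sec:stable}).

\section{Currents, the Green function and linearization}\label{sec:background}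

We write $|\cdot|$ for the Euclidean norm, $\|\cdot\|_\infty$ for the sup norm, and $dd^c=\frac{i}{\pi}\partial\bar\partial$, so that $\omega_{FS}=dd^c\frac12\log(1+|x|^2)$ on $\mathbb{C}^k$.

\subsection{Positive currents}
A current of bidegree $(p,p)$, or bidimension $(q,q)$ with $q=k-p$, on a complex manifold of dimension $k$ is a continuous linear functional on test forms of bidegree $(q,q)$, that is, a $(p,p)$-form with distribution coefficients. It is \emph{positive} if it is nonnegative on the forms $\chi\, i\alpha_1\wedge\bar\alpha_1\wedge\dots\wedge i\alpha_q\wedge\bar\alpha_q$ with $\chi\ge0$ a test function and $\alpha_j$ smooth $(1,0)$-forms. The basic example is integration on an analytic set of dimension $q$. The coefficients of a positive current $S$ are measures, so $uS$ makes sense for a continuous function $u$, and $uS=0$ if $u$ vanishes on $\operatorname{supp}S$. On $\mathbb{P}^k$ the \emph{mass} of $S$ is $\langle S,\omega_{FS}^{q}\rangle$. We use three standard facts.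
\begin{enumerate}
\item[(C1)] If $u$ is plurisubharmonic (psh), then $dd^cu$ is a positive closed $(1,1)$-current, and it vanishes on an open set exactly when $u$ is pluriharmonic there. If $u$ is also continuous, the positive closed currents $(dd^cu)^j$ are defined inductively, and locally, by $(dd^cu)^{j+1}=dd^c\bigl(u\,(dd^cu)^j\bigr)$.
\item[(C2)] (Federer's support theorem.) A positive closed current of bidimension $(q,q)$ supported in an analytic set of dimension less than $q$ is zero.
\item[(C3)] (Ahlfors.) If $\tau:\mathbb{C}\to\mathbb{P}^k$ is holomorphic and non-constant, there are radii $r_n\to\infty$ such that the currents of integration on $\tau(\{|s|<r_n\})$, normalized to have mass $1$, converge to a positive closed current of bidimension $(1,1)$ and mass $1$ supported in $\overline{\tau(\mathbb{C})}$.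
\end{enumerate}

\subsection{The Green function}
Let $f$ be a H\'enon-type map of degree $d$. Facts (G1)--(G3) are from \cite{Sibony}, (G4) is the inclusion recalled in the introduction, and (G5) is from \cite{DS-acta}.
\begin{enumerate}
\item[(G1)] The functions $d^{-n}\frac12\log(1+|f^n|^2)$ converge locally uniformly on $\mathbb{C}^k$ to a continuous psh function $G\ge0$ with $\{G=0\}=\mathcal{K}(f)$. In particular $\mathcal{K}(f)$ is closed in $\mathbb{C}^k$.
\item[(G2)] On $\mathbb{C}^k$ we have $T_+=dd^cG$ and $T_+^p=(dd^cG)^p$. The current $T_+^p$ has mass $1$.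
\item[(G3)] $\overline{\mathcal{K}(f)}\cap H_\infty\subset I_+$.
\item[(G4)] $\operatorname{supp}T_+^p\subset\partial\mathcal{K}(f)$.
\item[(G5)] $T_+^p$ is the unique positive closed $(p,p)$-current of mass $1$ on $\mathbb{P}^k$ supported in $\overline{\mathcal{K}(f)}$.
\end{enumerate}

\subsection{Parametrizing stable manifolds}
The following lemma is our only source of holomorphic copies of affine spaces; it is used twice.

\begin{lemma}\label{lem:linear}
Let $\Phi$ be a holomorphic automorphism of $\mathbb{C}^k$ with $\Phi(0)=0$. Assume that $D\Phi(0)$ has no eigenvalue of modulus $1$, that its eigenvalues $\lambda_1,\dots,\lambda_r$ of modulus less than $1$ are simple, and that $\max_i|\lambda_i|^2<\min_i|\lambda_i|$. Put $\Lambda=\operatorname{diag}(\lambda_1,\dots,\lambda_r)$. Then there is an injective holomorphic immersion $\Psi:\mathbb{C}^r\to\mathbb{C}^k$ with $\Psi(0)=0$ and $\Phi\circ\Psi=\Psi\circ\Lambda$. In particular $\Phi^n(\Psi(z))=\Psi(\Lambda^nz)\to0$ for every $z$.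
\end{lemma}

\begin{proof}
By the holomorphic stable manifold theorem there is a germ $W$ of complex submanifold of dimension $r$ at $0$, tangent to the sum of the eigenspaces of $\lambda_1,\dots,\lambda_r$ and invariant under $\Phi$. The differential of $\Phi|_W$ at $0$ is conjugate to $\Lambda$, because the $\lambda_i$ are distinct. Poincar\'e's linearization theorem says that a holomorphic germ whose differential has eigenvalues $0<|\lambda_i|<1$ is holomorphically conjugate to its differential if there is no resonance $\lambda_i=\lambda_1^{\alpha_1}\cdots\lambda_r^{\alpha_r}$ with $\alpha_1+\dots+\alpha_r\ge2$. Here such a product has modulus at most $\max_i|\lambda_i|^2<\min_i|\lambda_i|$, so there is none. We obtain an injective immersion $\psi_0$ from a ball $U$ around $0$ in $\mathbb{C}^r$ into $\mathbb{C}^k$ with $\psi_0(0)=0$ and $\Phi\circ\psi_0=\psi_0\circ\Lambda$ on $U$. Put $\Psi(z)=\Phi^{-n}(\psi_0(\Lambda^nz))$ for any $n$ with $\Lambda^nz\in U$. The value does not depend on $n$, since $\Phi^{-n-1}\psi_0(\Lambda^{n+1}z)=\Phi^{-n-1}\Phi\,\psi_0(\Lambda^nz)$.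 On each bounded set one value of $n$ works for all points, so $\Psi$ is a holomorphic injective immersion, and it satisfies the functional equation.
\end{proof}

\section{The cases $p=k-1$ and $p=1$}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) Let $p=k-1$ and let $\tau:\mathbb{C}\to\mathcal{K}(f)$ be non-degenerate, hence non-constant. The current $S$ given by (C3) has bidimension $(1,1)$, that is, bidegree $(p,p)$; it has mass $1$ and support in $\overline{\tau(\mathbb{C})}\subset\overline{\mathcal{K}(f)}$. By (G5), $S=T_+^p$, so $\operatorname{supp}T_+^p\subset\overline{\tau(\mathbb{C})}$.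

(b) Let $p=1$. By (G4) it suffices to show that $\partial\mathcal{K}(f)\subset\operatorname{supp}T_+$. Let first $x\in\partial\mathcal{K}(f)\cap\mathbb{C}^k$; then $G(x)=0$ by (G1). If $x\notin\operatorname{supp}T_+$, then $G\ge0$ is pluriharmonic near $x$ and attains its minimum at $x$, so $G\equiv0$ near $x$. Then a neighborhood of $x$ lies in $\mathcal{K}(f)$, which is impossible for a boundary point.

Now let $x\in\partial\mathcal{K}(f)\cap H_\infty$ and let $N$ be a small ball around $x$ in an affine chart. The set $N\cap\mathbb{C}^k$ is a ball minus a complex hyperplane, so it is connected and dense in $N$. It meets $\mathcal{K}(f)$ because $x\in\overline{\mathcal{K}(f)}$. It is not contained in $\mathcal{K}(f)$: otherwise $N\cap H_\infty\subset\overline{\mathcal{K}(f)}\cap H_\infty\subset I_+$ by (G3), while $I_+$ has dimension $k-2$ and so has empty interior in $H_\infty$. Hence $N$ meets $\partial\mathcal{K}(f)\cap\mathbb{C}^k\subset\operatorname{supp}T_+$. As $N$ is arbitrarily small and the support is closed, $x\in\operatorname{supp}T_+$.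
\end{proof}

The proof of (a) uses $p=k-1$ only to produce a closed current from $\tau$. Conversely, if $\overline{\tau(\mathbb{C}^m)}\not\supset\operatorname{supp}T_+^p$, as in Theorem~\ref{thm:avoid}, then by (G5) the set $\overline{\tau(\mathbb{C}^m)}$ supports no positive closed current of bidimension $(m,m)$ and mass $1$. So (C3) has no analogue for these maps. The proof of (b) uses $p=1$ to pass from $T_+^p=0$ to pluriharmonicity of $G$.

\section{Shift-like maps}\label{sec:shift}

We need H\'enon-type maps with prescribed $p$ whose orbits can be followed by hand. We use shift-like maps (cf.\ Bedford--Pambuccian). Let $1\le p\le k-1$, let $P$ be a polynomial of degree $2$ in one variable with leading coefficient $\gamma$, let $a\neq0$, and put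
\[
F(x_1,\dots,x_k)=\bigl(x_2,\dots,x_k,\;ax_1+P(x_{m+1})\bigr).
\]
This is a polynomial automorphism. An orbit of $F$ is a single scalar sequence read through a window of length $k$: extend $x=(x_1,\dots,x_k)$ to a sequence $(x_n)_{n\ge1}$, \emph{the sequence of $x$}, by
\begin{equation}\label{eq:rec}
x_{j+p}=P(x_j)+a\,x_{j-m}\qquad(j\ge m+1);
\end{equation}
then $F^n(x)=(x_{n+1},\dots,x_{n+k})$. The orbit of $x$ is bounded if and only if its sequence is. For $a=0$ the recurrence splits into $p$ independent orbits of $P$, one for each residue class of the index modulo $p$; the term $ax_{j-m}$ couples them and makes the map invertible.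

The map $F$ itself is not of H\'enon type: by \eqref{eq:indet}, $I(F)=\{t=x_{m+1}=0\}$ and $I(F^{-1})=\{t=x_m=0\}$, which intersect for $k\ge3$. The forward dynamics at infinity is seen on $F^p$, which applies $P$ once in each residue class, and the backward dynamics on $F^{-m}$. We therefore take a common iterate.

\begin{lemma}\label{lem:henon}
The map $f=F^{pm}$ is of H\'enon type, with $\deg f=2^m$, $\deg f^{-1}=2^p$,
\[
I_+=\{t=0,\ x_{m+1}=\dots=x_k=0\},\qquad I_-=\{t=0,\ x_1=\dots=x_m=0\}.
\]
So $\dim I_+=k-p-1$ and $\dim I_-=p-1$. Moreover $\mathcal{K}(f)$ is the set of points with bounded forward orbit under $F$.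
\end{lemma}

\begin{proof}
Using \eqref{eq:rec} forward $p$ times, and solving it backward $m$ times, we get
\begin{align*}
F^p(x)&=\bigl(x_{p+1},\dots,x_k,\ P(x_{m+1})+ax_1,\dots,P(x_k)+ax_p\bigr),\\
F^{-m}(x)&=\Bigl(\frac{x_{p+1}-P(x_1)}{a},\dots,\frac{x_k-P(x_m)}{a},\ x_1,\dots,x_p\Bigr).
\end{align*}
Both maps have degree $2$, with quadratic parts $Q_+(x)=\gamma\,(0,\dots,0,x_{m+1}^2,\dots,x_k^2)$ and $Q_-(x)=-\frac{\gamma}{a}(x_1^2,\dots,x_m^2,0,\dots,0)$. If $g=Q_\pm+(\text{terms of degree}\le1)$, induction on $n$ gives $g^n=Q_\pm^n+(\text{terms of degree}<2^n)$, and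
\[
Q_+^n(x)=\gamma^{2^n-1}\bigl(0,\dots,0,x_{m+1}^{2^n},\dots,x_k^{2^n}\bigr),\qquad
Q_-^n(x)=\Bigl(-\frac{\gamma}{a}\Bigr)^{2^n-1}\bigl(x_1^{2^n},\dots,x_m^{2^n},0,\dots,0\bigr).
\]
Apply this and \eqref{eq:indet} to $f=(F^p)^m$ and $f^{-1}=(F^{-m})^p$: the degrees and the sets $I_\pm$ are as stated. The sets $I_\pm$ are disjoint linear subspaces of dimensions $m-1$ and $p-1$. Finally, if the $f$-orbit of $x$ lies in a bounded set $A$, its $F$-orbit lies in the bounded set $\bigcup_{0\le i<pm}F^i(A)$.
\end{proof}

For $\gamma=1$ the quadratic part $Q_+$ is the model \eqref{eq:model}. From now on $\mathcal{K}=\mathcal{K}(f)$; since $F$ is bijective, $F(\mathcal{K})=\mathcal{K}=F^{-1}(\mathcal{K})$.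

\section{A box on which $T_+^2$ vanishes}\label{sec:box}

\subsection{The criterion}
In the model, $(dd^cG_Q)^2$ vanishes near a face because $G_Q$ depends on one variable there. That property does not survive perturbation, but the following consequence of it does.

\begin{lemma}\label{lem:square}
Let $u\ge0$ be a continuous psh function on an open set $B\subset\mathbb{C}^k$ that is pluriharmonic on $\{u>0\}$. Then $(dd^cu)^j=0$ on $B$ for all $j\ge2$.
\end{lemma}

\begin{proof}
The current $dd^cu$ vanishes on the open set $\{u>0\}$, so its support lies in $\{u=0\}$ and $u\,dd^cu=0$. By (C1), $(dd^cu)^2=dd^c(u\,dd^cu)=0$, and the higher powers vanish by the same inductive definition.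
\end{proof}

Let $2\le p\le k-1$, $P(x)=x^2$, $0<|a|\le\frac1{16}$, and let $F$, $f$ be as in Section~\ref{sec:shift}, so that
\begin{equation}\label{eq:rec2}
x_{j+p}=x_j^2+a\,x_{j-m}\qquad(j\ge m+1).
\end{equation}
The box
\[
B=\bigl\{x\in\mathbb{C}^k: |x_i|<\tfrac14\ \ (1\le i\le k-1),\ |x_k|<2\bigr\}
\]
contains the points $(0,\dots,0,e^{i\theta})$, which lie on a face in the model. We must show that $G$ is pluriharmonic on $B\setminus\mathcal{K}$. This holds if the norm of the orbit is always realized by one residue class, the class of $k$ modulo $p$, for then $G$ is a limit of functions $2^{-s}\log|y_s|$ with $y_s$ holomorphic and zero-free.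

\subsection{The smallest case}
Let $k=3$, $p=2$, $m=1$, so $x_{j+2}=x_j^2+ax_{j-1}$. The point $(0,0,y)$ has the sequence
\[
\begin{array}{llll}
x_3=y, & x_5=y^2, & x_7=y^4, & x_9=y^8+a^2y,\\[2pt]
x_4=0, & x_6=ay, & x_8=(a^2+a)\,y^2, & x_{10}=\bigl((a^2+a)^2+a\bigr)y^4 .
\end{array}
\]
When the odd terms escape, the even terms do not stay small as in the model: the coupling feeds them, and from then on they are squared too. But they lag behind. The term $x_8$ has the size of $x_5$, the term $x_{10}$ that of $x_7$, and the ratios $a,\ a^2+a,\ (a^2+a)^2+a$ are iterates of $\alpha\mapsto\alpha^2+a$, which preserves the disc $|\alpha|\le\frac18$ when $|a|\le\frac1{16}$. The inductive estimate to aim for is thus $|x_{2s+6}|\le\frac18|x_{2s+3}|$; this is (iii) in Lemma~\ref{lem:after}.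

\subsection{Orbit estimates}
For $x\in B$ with sequence $(x_n)$ put
\[
y_s=x_{k+ps}\ \ (s\ge0),\qquad E_0=\max_{i<k}|x_i|,\qquad E_s=\max\{|x_i|:k+p(s-1)<i<k+ps\}\ \ (s\ge1).
\]
Each $y_s$ is a polynomial in $x$, and $E_s$ measures the other residue classes. We have
\begin{equation}\label{eq:E}
E_{s+1}\le E_s^2+|a|\max\bigl(E_0,\dots,E_s,|y_0|,\dots,|y_{s-1}|\bigr)\qquad(s\ge0).
\end{equation}
Indeed, a term counted in $E_{s+1}$ is $x_{j+p}$ with $k+p(s-1)<j<k+ps$. Then $j\ge m+1$ and $|x_j|\le E_s$. Also $j-m<k+ps$, so $x_{j-m}$ is counted in one of $E_0,\dots,E_s$ or is one of $y_0,\dots,y_{s-1}$. Now use \eqref{eq:rec2}. That $y_s$ is absent from the right side of \eqref{eq:E} is the source of the lag.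

\begin{lemma}\label{lem:before}
Let $x\in B$ and $r\ge1$. If $|y_s|\le2$ for $0\le s\le r-1$, then $E_s<\frac14$ for $0\le s\le r+1$. In particular, if $|y_s|\le2$ for all $s$, then $x\in\mathcal{K}$.
\end{lemma}

\begin{proof}
We have $E_0<\frac14$. If $s\le r$ and $E_0,\dots,E_s<\frac14$, then \eqref{eq:E} gives $E_{s+1}\le\frac1{16}+\frac1{16}\cdot2<\frac14$.
\end{proof}

\begin{lemma}\label{lem:after}
Let $x\in B$, assume that $|y_s|>2$ for some $s$, and let $r\ge1$ be the least such $s$. Then for all $s\ge r$:
\begin{enumerate}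
\item[(i)] $|y_s|=\max_{1\le i\le k+ps}|x_i|>2$;
\item[(ii)] $\frac{31}{32}|y_s|^2\le|y_{s+1}|\le\frac{33}{32}|y_s|^2$, and in particular $|y_{s+1}|>\frac{31}{16}|y_s|$;
\item[(iii)] $E_{s+2}\le\frac18|y_s|$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $s=r$, (i) holds because the terms of index less than $k+pr$ are bounded by $2$ by Lemma~\ref{lem:before}. Let $s\ge r$, and assume (i) for $s$ and (ii), (iii) for all indices in $[r,s)$. We prove (ii) and (iii) for $s$ and (i) for $s+1$.

By \eqref{eq:rec2}, $y_{s+1}=y_s^2+a\,x_{k+ps-m}$, and by (i) the last term has modulus at most $|y_s|/16\le|y_s|^2/32$. This is (ii).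

Next we claim that $E_{s+1}\le|y_s|$ and $E_{s+1}^2\le|y_s|/32$. If $s=r$, then $E_{s+1}<\frac14$ by Lemma~\ref{lem:before}, and $\frac1{16}<|y_s|/32$. If $s>r$, then (iii) and (ii) for $s-1$ give $E_{s+1}\le|y_{s-1}|/8\le|y_s|$ and $E_{s+1}^2\le|y_{s-1}|^2/64\le\frac{32}{31}|y_s|/64\le|y_s|/32$. By (i) and the claim, the maximum in \eqref{eq:E} for the index $s+1$ is at most $|y_s|$, so
\[
E_{s+2}\le\frac{|y_s|}{32}+\frac{|y_s|}{16}<\frac{|y_s|}{8}.
\]
Finally, the terms with index in $(k+ps,\,k+p(s+1)]$ are $y_{s+1}$ and terms bounded by $E_{s+1}\le|y_s|<|y_{s+1}|$. This gives (i) for $s+1$.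
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:box}]
For $r\ge1$ let $U_r=\{x\in B:|y_r(x)|>2\}$, an open set. By Lemma~\ref{lem:before}, $B\setminus\mathcal{K}\subset\bigcup_rU_r$, and by Lemma~\ref{lem:after}(ii) the points of $U_r$ have unbounded sequences. So $B\setminus\mathcal{K}=\bigcup_rU_r$.

Fix $r$. For $x\in U_r$ the first escape index is at most $r$, so (i) and (ii) hold for all $s\ge r$. The functions $h_s=2^{-s}\log|y_s|$, $s\ge r$, are pluriharmonic on $U_r$ since $y_s$ has no zero there, and (ii) gives $|h_{s+1}-h_s|\le2^{-s-1}\log\frac{32}{31}$. So $h_s$ converges uniformly on $U_r$ to a pluriharmonic function. To identify the limit, note that $\|F^{ps}(x)\|_\infty=|y_s(x)|>2$ by (i), whence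
\[
\log|y_s|\le\tfrac12\log\bigl(1+|F^{ps}|^2\bigr)\le\log|y_s|+\tfrac12\log(k+1).
\]
Take $s=mn$. Then $F^{ps}=f^n$ and $2^s=d^n$ by Lemma~\ref{lem:henon}, so the limit is $G$ by (G1). Hence $G$ is pluriharmonic on $B\setminus\mathcal{K}=B\cap\{G>0\}$. Lemma~\ref{lem:square} and (G2) give $T_+^2=0$ on $B$ and, since $p\ge2$, $T_+^p=0$ on $B$.

It remains to see that $B$ meets $\partial\mathcal{K}$. The fixed point $0$ lies in $B\cap\mathcal{K}$. For $x=(0,\dots,0,1.9)\in B$ we have $y_1=x_k^2+ax_p=3.61>2$, because $p<k$ and so $x_p=0$; thus $x\in U_1$ and $x\notin\mathcal{K}$. The connected set $B$ meets $\mathcal{K}$ and its complement, so it meets $\partial\mathcal{K}$, at points outside $\operatorname{supp}T_+^p$. With (G4) this gives $\operatorname{supp}T_+^p\subsetneq\partial\mathcal{K}$.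
\end{proof}

\section{Copies of $\mathbb{C}^m$ avoiding a sparse set}\label{sec:sparse}

We turn to Theorem~\ref{thm:avoid}. Lemma~\ref{lem:linear} provides an immersion $\Psi:\mathbb{C}^m\to\mathcal{K}$ parametrizing a stable manifold, and we have no control on how often it returns to a given compact set $D$. But for any injective immersion $\sigma:\mathbb{C}^m\to\mathbb{C}^m$ the map $\Psi\circ\sigma$ is again a candidate, and it avoids $D$ as soon as $\sigma$ avoids $V=\Psi^{-1}(D)$. This section gives a size condition on $V$ under which such a $\sigma$ exists.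

\subsection{A thin region that contains a copy of $\mathbb{C}^m$}
Let $\langle z,\xi\rangle=\sum z_i\bar\xi_i$. For a unit vector $\xi\in\mathbb{C}^m$ and $w_0\in\mathbb{C}$ put
\[
R(\xi,w_0)=\bigl\{z\in\mathbb{C}^m:\ |\langle z,\xi\rangle-w_0|\le2+|z|^{1/4}\bigr\},
\]
a slowly widening neighborhood of the affine hyperplane $\langle z,\xi\rangle=w_0$. The width must grow: if $\langle\sigma,\xi\rangle$ were bounded, it would be constant by Liouville's theorem and $\sigma$ would not be an immersion.

\begin{lemma}\label{lem:FB}
Let $m\ge2$. Each region $R(\xi,w_0)$ contains the image of an injective holomorphic immersion $\sigma:\mathbb{C}^m\to\mathbb{C}^m$.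
\end{lemma}

\begin{proof}
Consider the automorphism $h(v,w)=(w,\,w^4+v/2)$ of $\mathbb{C}^2$. The origin is an attracting fixed point with eigenvalues $\pm1/\sqrt2$, and its basin is a Fatou--Bieberbach domain, that is, a proper domain biholomorphic to $\mathbb{C}^2$ \cite{RR}. We only need an injective holomorphic immersion $\beta=(\beta_1,\beta_2):\mathbb{C}^2\to\mathbb{C}^2$ whose image consists of points with bounded forward orbit, and Lemma~\ref{lem:linear} gives one since $\frac12<\frac1{\sqrt2}$.

We claim that a point $(v,w)$ with bounded forward orbit satisfies $|w|\le\max(2,|v|^{1/4})$. Suppose first that $|w|>\max(2,|v|)$. Then $|w^4+v/2|\ge|w|(8-\frac12)>2|w|$, so $h(v,w)$ satisfies the same condition with second coordinate at least doubled, and the orbit is unbounded. Hence $|w|\le\max(2,|v|)$ at every point of a bounded orbit. Apply this to $h(v,w)$ when $|w|>2$: we get $|w^4+v/2|\le|w|\le|w|^4/8$, so $\frac78|w|^4\le\frac12|v|$ and $|w|\le|v|^{1/4}$. This proves the claim.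

Since $m\ge2$, there are unitary coordinates $(w,v,z'')\in\mathbb{C}\times\mathbb{C}\times\mathbb{C}^{m-2}$ on $\mathbb{C}^m$ with $w=\langle z,\xi\rangle$. In these coordinates let
\[
\sigma(s_1,s_2,s'')=\bigl(w_0+\beta_2(s_1,s_2),\ \beta_1(s_1,s_2),\ s''\bigr).
\]
This is an injective immersion, and for $z=\sigma(s)$ the claim gives $|\langle z,\xi\rangle-w_0|=|\beta_2|\le2+|\beta_1|^{1/4}\le2+|z|^{1/4}$.
\end{proof}

\subsection{Sparse sets}
Call $V\subset\mathbb{C}^m$ \emph{sparse} if there is a constant $A$ such that for every $\rho\ge1$ the set $V\cap\{|z|\le\rho\}$ is covered by at most $A\rho^{1/4}$ sets of diameter at most $A\rho^{1/4}$.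

\begin{example}\label{ex:sparse}
(a) A bounded set $V\subset\{|z|\le\rho\}$ is sparse. For any $\xi$ and $|w_0|>\rho+2+\rho^{1/4}$ the region $R(\xi,w_0)$ misses $V$, so for $m\ge2$ a copy of $\mathbb{C}^m$ avoids $V$. For $m=1$ this fails: if an entire function $\sigma$ avoids the unit disc, then $1/\sigma$ is bounded and $\sigma$ is constant. This is the only place where the hypothesis $p\le k-2$ of Theorem~\ref{thm:avoid} is essential.

(b) For unbounded $V$ the direction $\xi$ has to be chosen. The set $V=\{(0,2^q):q\ge0\}\subset\mathbb{C}^2$ has at most $1+\log_2\rho$ points in $\{|z|\le\rho\}$, so it is sparse. For $\xi=(1,0)$ it meets $R(\xi,w_0)$ for every $w_0$, since $|w_0|\le2+2^{q/4}$ for large $q$. For $\xi=(0,1)$ and $w_0=-3$ it does not, since $2^q+3>2+2^{q/4}$.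
\end{example}

The proof below follows this pattern: a generic direction disposes of the distant part of $V$, and an area count finds $w_0$ for the rest.

\begin{proposition}\label{prop:sparse}
Let $m\ge2$ and let $V\subset\mathbb{C}^m$ be sparse. Then there is an injective holomorphic immersion $\sigma:\mathbb{C}^m\to\mathbb{C}^m$ with $\sigma(\mathbb{C}^m)\cap V=\emptyset$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:FB} it suffices to find $\xi$ and $w_0$ with $R(\xi,w_0)\cap V=\emptyset$.

\emph{Step 1: the direction.} We find a unit vector $\xi$ and $\rho_1>0$ such that $\pi(z)=\langle z,\xi\rangle$ satisfies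
\begin{equation}\label{eq:proj}
z\in V,\ |z|\ge\rho_1\ \Longrightarrow\ |\pi(z)|\ge|z|^{1/2}.
\end{equation}
For $q\ge0$ let $V_q=V\cap\{2^q\le|z|<2^{q+1}\}$ and $A_q=A\,2^{(q+1)/4}$. Choosing a point of $V_q$ in each covering set that meets $V_q$, we obtain $S_q\subset V_q$ with at most $A_q$ elements such that every point of $V_q$ is within distance $A_q$ of $S_q$. Let $\mathbb{B}$ be the unit ball of $\mathbb{C}^m$. For $e\ne0$ and $r>0$, in unitary coordinates with first axis $e/|e|$, the set $\{\eta\in\mathbb{B}:|\langle e,\eta\rangle|\le r\}$ lies in the product of a disc of radius $r/|e|$ with the unit ball of $\mathbb{C}^{m-1}$. Its volume is therefore at most $\kappa r^2/|e|^2$, with $\kappa$ depending only on $m$. Let $Y_q$ be the set of $\eta\in\mathbb{B}$ such that $|\langle e,\eta\rangle|\le2^{q/2+1}$ for some $e\in S_q$. Since $|e|\ge2^q$,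
\[
\operatorname{vol}(Y_q)\le A_q\,\kappa\,2^{q+2}\,2^{-2q}=O(2^{-3q/4}),
\]
which is summable. By the Borel--Cantelli lemma some $\eta\in\mathbb{B}\setminus\{0\}$ lies in finitely many $Y_q$ only. Put $\xi=\eta/|\eta|$; then $|\pi(e)|\ge|\langle e,\eta\rangle|>2^{q/2+1}$ for all $e\in S_q$ and all large $q$. For $z\in V_q$ take $e\in S_q$ with $|z-e|\le A_q$. Since $|\pi(z-e)|\le|z-e|$,
\[
|\pi(z)|\ge2\cdot2^{q/2}-A\,2^{(q+1)/4}\ge\sqrt2\cdot2^{q/2}\ge|z|^{1/2}
\]
for $q$ large. This proves \eqref{eq:proj}.

\emph{Step 2: the translation.} Let $L$ be large, with $4L^2\ge\max(\rho_1,256)$. We look for $w_0$ in the disc $|w_0|\le L$. Suppose $z\in V\cap R(\xi,w_0)$ with $|w_0|\le L$. We claim that $|z|\le4L^2$. Otherwise $u=|z|^{1/4}>4$, so $2+u\le u^2/2$, and \eqref{eq:proj} gives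
\[
u^2\le|\pi(z)|\le L+2+u\le L+u^2/2 ,
\]
that is, $|z|=u^4\le4L^2$, a contradiction. Now cover $V\cap\{|z|\le4L^2\}$ by at most $A\sqrt{2L}$ sets of diameter at most $A\sqrt{2L}$, and fix a point $e$ in each. If $z$ lies in the set containing $e$, then
\[
|w_0-\pi(e)|\le|w_0-\pi(z)|+|z-e|\le2+\sqrt{2L}+A\sqrt{2L}.
\]
So the values $|w_0|\le L$ with $V\cap R(\xi,w_0)\ne\emptyset$ lie in $O(L^{1/2})$ discs of radius $O(L^{1/2})$, of total area $O(L^{3/2})$. This is less than $\pi L^2$ for large $L$, so some $w_0$ remains.
\end{proof}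

\section{The stable manifold and the proof of Theorem~\ref{thm:avoid}}\label{sec:stable}

Let $1\le p\le k-2$, so $m\ge2$. Take $a=1$ and $P(x)=c\,x(x-1)$ with
\[
c=100+k+16^m\ \ge 359,
\]
and let $F$, $f$, $\mathcal{K}$ be as in Section~\ref{sec:shift}. The recurrence is
\begin{equation}\label{eq:rec1}
x_{j+p}=c\,x_j(x_j-1)+x_{j-m}\qquad(j\ge m+1).
\end{equation}
A large $c$ forces the terms of a bounded sequence to stay near the two roots of $P$, which makes a coding possible. We use $c>k$ to get simple eigenvalues, $c-1\ge16^m$ to count codes, and $c\ge359$ for the remaining numerical inequalities. Let $D=\{\|x\|_\infty\le2\}$.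

\subsection{The polydisc $D$ absorbs $\mathcal{K}$}
The next lemma reduces the avoidance of an arbitrary compact set to the avoidance of $D$, and it bounds the whole sequence of a point of $D\cap\mathcal{K}$.

\begin{lemma}\label{lem:trap}
Let $x\in\mathcal{K}$ have the sequence $(x_n)_{n\ge1}$.
\begin{enumerate}
\item[(i)] If $x\in D$, then $|x_n|\le2$ for all $n\ge1$.
\item[(ii)] $\limsup_n|x_n|\le1+2/c<2$.
\end{enumerate}
Consequently, for every compact $X\subset\mathbb{C}^k$ there is $j\ge0$ with $F^j(X\cap\mathcal{K})\subset D$.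
\end{lemma}

\begin{proof}
(i) Let $M_n=\max_{i\le n}|x_i|$, and call an index $j>m$ a \emph{record} if $|x_j|=M_j>2$. For a record $j$, \eqref{eq:rec1} gives
\[
|x_{j+p}|\ge c|x_j|\bigl(|x_j|-1\bigr)-|x_{j-m}|\ge(c-1)|x_j|\ge2M_j .
\]
So $M_{j+p}\ge2M_j$, and an index $j'$ at which $M_{j+p}$ is attained lies in $(j,j+p]$ and is a record with $M_{j'}\ge2M_j$. One record thus produces an unbounded sequence. If $x\in D$ and some $|x_n|>2$, the first such $n$ is larger than $k>m$ and is a record. This contradicts $x\in\mathcal{K}$.

(ii) Let $\mu=\limsup_n|x_n|<\infty$; we may assume $\mu>1$. By \eqref{eq:rec1}, $c|x_j|(|x_j|-1)\le|x_{j+p}|+|x_{j-m}|$. Along a subsequence with $|x_j|\to\mu$ this gives $c\mu(\mu-1)\le2\mu$.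

For the last assertion, $X\cap\mathcal{K}$ is compact by (G1), and by (ii) it is covered by the open sets $F^{-n}(\operatorname{int}D)$, $n\ge0$, hence by those with $n\le j$ for some $j$. If $x\in\mathcal{K}$ and $F^n(x)\in D$ with $n\le j$, then (i) applied to $F^n(x)$ gives $F^j(x)\in D$.
\end{proof}

\subsection{The stable manifold of the origin}
The origin is fixed by $F$. Linearizing \eqref{eq:rec1} gives $x_{n+k}=-c\,x_{n+m}+x_n$, so $DF(0)$ has characteristic polynomial $\lambda^k+c\lambda^m-1$. On $|\lambda|=1$ we have $|\lambda^k-1|\le2<c=|c\lambda^m|$. Hence no root has modulus $1$, and by Rouch\'e's theorem exactly $m$ roots $\lambda_1,\dots,\lambda_m$ lie in the unit disc. They satisfy $\lambda^m(\lambda^p+c)=1$, so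
\[
\theta_-\le|\lambda_i|\le\theta_+,\qquad\theta_-=(c+1)^{-1/m},\qquad\theta_+=(c-1)^{-1/m}.
\]
They are simple, because the derivative $\lambda^{m-1}(k\lambda^p+cm)$ does not vanish for $0<|\lambda|<1$ when $cm>k$. Also $\theta_+^2<\theta_-$, because $(c-1)^2>c+1$. Lemma~\ref{lem:linear} yields an injective holomorphic immersion
\[
\Psi:\mathbb{C}^m\to\mathcal{K},\qquad F\circ\Psi=\Psi\circ\Lambda,\qquad\Lambda=\operatorname{diag}(\lambda_1,\dots,\lambda_m);
\]
the image lies in $\mathcal{K}$ since its points have orbits tending to $0$. Fix $\rho_0\in(0,1]$ and $C_1>0$ such that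
\begin{equation}\label{eq:local}
\|\Psi(z)\|_\infty<\tfrac12,\qquad|z-z'|\le C_1\|\Psi(z)-\Psi(z')\|_\infty\qquad\text{for }|z|,|z'|\le\rho_0 .
\end{equation}
For the second inequality, compose $\Psi$ with a coordinate projection $\mathbb{C}^k\to\mathbb{C}^m$ that makes the differential at $0$ invertible, and use that the local inverse is Lipschitz. Let $V=\Psi^{-1}(D)$.

\subsection{The returns to $D$ form a sparse set}
The mechanism is visible for $k=3$, $p=1$, $m=2$, where $c=359$ and
\[
x_{j+1}=359\,x_j(x_j-1)+x_{j-2},\qquad \tfrac1{360}\le|\lambda_i|^2\le\tfrac1{358}.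
\]
For $z\in V$ all terms of the sequence of $\Psi(z)$ have modulus at most $2$, so $|x_j||x_j-1|\le4/359$ for $j\ge3$, and $x_j$ is close to $0$ or to $1$. If $|z|\le\rho$, then $\Lambda^Nz$ is in the ball of radius $\rho_0$ after $N\approx2\log\rho/\log358$ steps, and from then on the terms are close to $0$. So the number of possible itineraries is about $2^N\approx\rho^{2\log2/\log358}$, and the exponent is less than $\frac14$ as $358>2^8$. Two points with the same itinerary approach each other by a factor at most $1/342$ every two steps, as the proof below shows, while $\Lambda^{-2}$ expands by at most $360$. These rates nearly cancel, and $|z-z'|$ is at most of order $(360/342)^{N/2}$, a small power of $\rho$.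

\begin{lemma}\label{lem:Vsparse}
The set $V=\Psi^{-1}(D)\subset\mathbb{C}^m$ is sparse.
\end{lemma}

\begin{proof}
\emph{Codes.} Let $z\in V$ and let $(x_n)$ be the sequence of $\Psi(z)\in D\cap\mathcal{K}$. By Lemma~\ref{lem:trap}(i), $|x_n|\le2$ for all $n$, so \eqref{eq:rec1} gives $|x_n||x_n-1|\le4/c$ for $n\ge m+1$. One of the two factors is at least $\frac12$, so the other is at most $8/c$. As $16/c<1$, there is a unique $\varepsilon_n\in\{0,1\}$ with $|x_n-\varepsilon_n|\le8/c$. We call $(\varepsilon_n)_{n\ge m+1}$ the \emph{code} of $z$. For $\rho\ge1$ we partition $V\cap\{|z|\le\rho\}$ according to the code, and bound the number and the diameter of the pieces.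

\emph{Number of pieces.} Let $N\ge0$ be the least integer with $\theta_+^N\rho\le\rho_0$. Then
\begin{equation}\label{eq:N}
N\le1+\frac{m\log(\rho/\rho_0)}{\log(c-1)} .
\end{equation}
If $|z|\le\rho$ and $n\ge N+1$, then $x_n$ is the first coordinate of $F^{n-1}(\Psi(z))=\Psi(\Lambda^{n-1}z)$, and $|\Lambda^{n-1}z|\le\rho_0$. So $|x_n|<\frac12$ by \eqref{eq:local}, which forces $\varepsilon_n=0$ whenever $\varepsilon_n$ is defined, since $1-8/c>\frac12$. At most $N$ entries of the code are free, and the number of codes is at most
\[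
2^N\le2(\rho/\rho_0)^{s},\qquad s=\frac{m\log2}{\log(c-1)}\le\frac14,
\]
by \eqref{eq:N} and $c-1\ge16^m$.

\emph{Diameter of the pieces.} Let $z,z'\in V$ with $|z|,|z'|\le\rho$ have the same code, let $(x_n)$, $(x_n')$ be the sequences of $\Psi(z)$, $\Psi(z')$, and put $\delta_n=x_n-x_n'$, so $|\delta_n|\le4$. Subtracting the two recurrences gives, for $n\ge m+1$,
\[
\delta_{n+p}=c\,(x_n+x_n'-1)\,\delta_n+\delta_{n-m}.
\]
Since $x_n$ and $x_n'$ are within $8/c$ of the same $\varepsilon_n$ and $|2\varepsilon_n-1|=1$, we have $|x_n+x_n'-1|\ge1-16/c$. Hence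
\[
(c-16)\,|\delta_n|\le|\delta_{n+p}|+|\delta_{n-m}|\qquad(n\ge m+1).
\]
The right side involves a later term, so we pass to suprema over tails, which are finite. Let $\Delta_\ell=\sup_{n>\ell m}|\delta_n|\le4$ for $\ell\ge0$. For $\ell\ge1$ and $n>\ell m$ we have $n+p>\ell m$ and $n-m>(\ell-1)m$, so $(c-16)\Delta_\ell\le\Delta_\ell+\Delta_{\ell-1}$, that is, $\Delta_\ell\le\Delta_{\ell-1}/(c-17)$. Therefore $\Delta_\ell\le4(c-17)^{-\ell}$. The coordinates of $\Psi(\Lambda^Nz)-\Psi(\Lambda^Nz')$ are $\delta_{N+1},\dots,\delta_{N+k}$, so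
\[
\|\Psi(\Lambda^Nz)-\Psi(\Lambda^Nz')\|_\infty\le\Delta_{\lfloor N/m\rfloor}\le4(c-17)^{1-N/m}.
\]
Both $\Lambda^Nz$ and $\Lambda^Nz'$ have norm at most $\rho_0$, and $\Lambda^{-N}$ has operator norm at most $\theta_-^{-N}=(c+1)^{N/m}$. By \eqref{eq:local} and \eqref{eq:N},
\[
|z-z'|\le4C_1(c-17)\Bigl(\frac{c+1}{c-17}\Bigr)^{N/m}\le4C_1(c+1)\,(\rho/\rho_0)^{s'},\qquad s'=\frac{\log\frac{c+1}{c-17}}{\log(c-1)} .
\]
For $c\ge359$ we have $\frac{c+1}{c-17}\le\frac{360}{342}<1.06<(c-1)^{1/4}$, so $s'\le\frac14$. As $\rho/\rho_0\ge1$, both bounds are at most $A\rho^{1/4}$ with $A$ independent of $\rho$.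
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:avoid}]
By Lemma~\ref{lem:henon}, $f$ is a H\'enon-type map with the given $p$. Since $m\ge2$, Lemma~\ref{lem:Vsparse} and Proposition~\ref{prop:sparse} give an injective holomorphic immersion $\sigma:\mathbb{C}^m\to\mathbb{C}^m$ whose image misses $V$. Then $\tau_0=\Psi\circ\sigma:\mathbb{C}^m\to\mathcal{K}$ is an injective holomorphic immersion with $\tau_0(\mathbb{C}^m)\cap D=\emptyset$.

Let $X\subset\mathbb{C}^k$ be compact and choose $j$ with $F^j(X\cap\mathcal{K})\subset D$ by Lemma~\ref{lem:trap}. The map $\tau=F^{-j}\circ\tau_0$ is an injective holomorphic immersion into $F^{-j}(\mathcal{K})=\mathcal{K}$. If $\tau(s)\in X$ for some $s$, then $\tau(s)\in X\cap\mathcal{K}$ and $\tau_0(s)=F^j(\tau(s))\in D$, which is false. So $\tau(\mathbb{C}^m)\cap X=\emptyset$.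

For the last assertion we need a point of $\operatorname{supp}T_+^p$ in $\mathbb{C}^k$. If there were none, (G4) and (G3) would give $\operatorname{supp}T_+^p\subset\overline{\mathcal{K}}\cap H_\infty\subset I_+$. But $I_+$ is analytic of dimension $m-1$ and $T_+^p$ is a positive closed current of bidimension $(m,m)$, non-zero by (G2); this contradicts (C2). Take $b\in\operatorname{supp}T_+^p\cap\mathbb{C}^k$ and let $X$ be a closed ball centered at $b$. The corresponding map $\tau$ avoids a neighborhood of $b$, so $b\notin\overline{\tau(\mathbb{C}^m)}$.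
\end{proof}

\begin{thebibliography}{9}

\bibitem{DS-acta}
T.-C. Dinh and N. Sibony, \emph{Super-potentials of positive closed currents, intersection theory and dynamics}, Acta Math. \textbf{203} (2009).

\bibitem{DS-survey}
T.-C. Dinh and N. Sibony, \emph{Equidistribution problems of complex dynamics in higher dimension}, arXiv:1611.03598 (2016).

\bibitem{RR}
Rosay and Rudin, Trans. Amer. Math. Soc. \textbf{310} (1988).

\bibitem{Sibony}
N. Sibony, \emph{Dynamique des applications rationnelles de $\mathbb{P}^k$}, 1999.

\end{thebibliography}
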